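# Crossing waves, curved level surfaces, and the $L^p$-dissipativity of the elasticity operator in dimension $n\ge 3$

## 1. The phase $S=t+\sigma$ and the weighted curvature mean $I(q)$

Write the points of $\mathbb R^3$ as $(t,x')$ with $t\in\mathbb R$, $x'\in\mathbb R^2$, and let $\nabla',\Delta',D'^2$ refer to $x'$. Let $\sigma$ be real, smooth, periodic with respect to a lattice $T\mathbb Z\times L\mathbb Z^2$, with $|\nabla\sigma|\le\frac12$. Put
$$S=t+\sigma .$$
The function $S$ is not periodic, but its derivatives are. Since $S_t\ge\frac12$, the gradient never vanishes, and we may set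
$$\omega=\frac{\nabla S}{|\nabla S|},\qquad K=\frac{\omega^{T}\operatorname{adj}(D^2S)\,\omega}{|\nabla S|^2},\qquad I(q)=\big\langle|\nabla S|^qK\big\rangle\quad(q\in\mathbb R), \tag{1}$$
where $\langle f\rangle$ is the mean of a periodic function over a period cell. (With a comma, $\langle a,b\rangle=\sum_ja_j\overline{b_j}$ is the inner product.) In an orthonormal frame whose first vector is $\omega$, the number $\omega^T\operatorname{adj}(D^2S)\omega$ is the determinant of the lower right $2\times 2$ block of $D^2S$. So $K$ is the determinant of the restriction of $D^2S/|\nabla S|$ to $\omega^\perp$; it is the Gauss curvature of the level surface of $S$ through the point.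

**Example.** If $\sigma=\sigma(t,x_1)$, the level surfaces are cylinders and $K=0$. If $\sigma=\varepsilon(\cos x_1+\cos x_2)$ with $\varepsilon$ small, they are the graphs $t=s-\varepsilon(\cos x_1+\cos x_2)$, and the curvature formula for a graph gives
$$K=\frac{\varepsilon^2\cos x_1\cos x_2}{\big(1+\varepsilon^2(\sin^2x_1+\sin^2x_2)\big)^2},\qquad |\nabla S|^2=1+\varepsilon^2(\sin^2x_1+\sin^2x_2).$$
The reflection $x_1\mapsto\pi-x_1$ changes the sign of $K$ and preserves $|\nabla S|$, so here $I(q)=0$ for every $q$. To get $I(q)\neq0$ in such a wave picture, we shall let $\sigma$ depend on $t$.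

Two facts carry the whole argument. First, $I(0)=I(1)=0$ *for every* $\sigma$. Second, for small waves $\sigma=\varepsilon\psi+O(\varepsilon^2)$ the function $q\mapsto I(q)$ is a quadratic polynomial in $q$ up to an error $O(\varepsilon^5)$ (with zero constant term). A quadratic polynomial vanishing at $0$ and $1$ is a multiple of $q(q-1)$, and $q(q-1)$ is positive outside $[0,1]$.

Here is what this is for. Certain energies, whose sign decides whether the elasticity operator is dissipative in $L^p$, take on the vector field $V=|\nabla S|^{\frac1\mu-1}\nabla S$ the value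
$$\text{(positive constant)}\times\Big[\ \text{mean of a square}\ -\ 2(1+\mu)\,I(2/\mu)\Big],$$
where $\mu\in(-1,1)\setminus\{0\}$ is a constant of the material. Since $|2/\mu|>2$, the exponent is outside $[0,1]$. We shall choose $\sigma$ so that the curvature term beats the square. That will show that a condition which decides $L^p$-dissipativity in the plane does not suffice in space.

## 2. The operator, condition $(\ast)$, and the theorems

Let $\Omega\subset\mathbb R^n$ ($n\ge2$) be a domain and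
$$Eu=\Delta u+(1-2\nu)^{-1}\nabla\operatorname{div}u,\qquad u:\Omega\to\mathbb C^n,$$
with constant Poisson ratio $\nu>1$ or $\nu<\frac12$ (so that $E$ is strongly elliptic). Let $1<p<\infty$, $p'=p/(p-1)$. The sesquilinear form of $-E$ is
$$\mathscr L(u,v)=\int_\Omega\Big(\langle\partial_hu,\partial_hv\rangle+(1-2\nu)^{-1}\operatorname{div}u\,\overline{\operatorname{div}v}\Big)dx,$$
summed over $h=1,\dots,n$. $C_0^1(\Omega)$ denotes complex-valued $C^1$ functions with compact support in $\Omega$.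

**Definition.** $E$ is *$L^p$-dissipative in $\Omega$* if
$$\operatorname{Re}\mathscr L(u,|u|^{p-2}u)\ge0\ \ \forall u\in(C_0^1(\Omega))^n\quad(p\ge2),\qquad \operatorname{Re}\mathscr L(|u|^{p'-2}u,u)\ge0\ \ \forall u\in(C_0^1(\Omega))^n\quad(1<p<2).$$

The survey of A. Cialdea and V. Maz'ya, "A survey of functional and $L^p$ dissipativity theory", arXiv:2111.02292 (2021), is the source of the problem. Known results: for $n=2$, $E$ is $L^p$-dissipative if and only if
$$\Big(\frac12-\frac1p\Big)^2\le\frac{2(\nu-1)(2\nu-1)}{(3-4\nu)^2};\tag{$\ast$}$$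
in every dimension $(\ast)$ is necessary; and in every dimension it is sufficient that $(1-2/p)^2\le\frac{1-2\nu}{2(1-\nu)}$ if $\nu<\frac12$, or $(1-2/p)^2\le\frac{2(1-\nu)}{1-2\nu}$ if $\nu>1$. The problem is to decide, for each $n>2$ and in particular for $n=3$, whether $(\ast)$ is sufficient; it is stated there as not known. None of these known results is used in the proofs below.

**Constants.** Put $k=(1-2\nu)^{-1}$. Then $k>0$ for $\nu<\frac12$ and $k\in(-1,0)$ for $\nu>1$. Put $\gamma=1-2/p$ and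
$$\mu=-\frac k{k+2}\in(-1,1)\setminus\{0\},\qquad \gamma_*^2=\frac{4(k+1)}{(k+2)^2}=1-\mu^2,\qquad 0<\gamma_*<1 .$$
With $d=1-2\nu=1/k$ we get $\gamma_*^2=\frac{4d(d+1)}{(2d+1)^2}=\frac{8(\nu-1)(2\nu-1)}{(3-4\nu)^2}$, which is four times the right side of $(\ast)$. Hence
$$(\ast)\iff(1-2/p)^2\le\gamma_*^2 .$$

**The functionals.** For $v\in C_0^1(\mathbb R^n;\mathbb C^n)$ let $r=|v|$, and $\omega=v/|v|$ where $v\neq0$. The function $r$ is Lipschitz. The points where a real $C^1$ function vanishes with nonzero gradient lie on a hypersurface, so $\nabla v=0$ a.e. on $\{v=0\}$; at a point where $v=0$ and $\nabla v=0$ we have $|v|=o(\text{distance})$, so $\nabla r=0$ there. Put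
$$F_\gamma(v,\nabla v)=|\nabla v|^2+k|\operatorname{div}v|^2-\gamma^2\big(|\nabla r|^2+k|\omega\cdot\nabla r|^2\big),\qquad \omega\cdot\nabla r=\sum_h\omega_h\partial_hr,$$
with $F_\gamma:=0$ on $\{v=0\}$, and $\Phi_\gamma(v)=\int F_\gamma=A(v)-\gamma^2B(v)$ with
$$A(v)=\int|\nabla v|^2+k|\operatorname{div}v|^2,\qquad B(v)=\int|\nabla r|^2+k|\omega\cdot\nabla r|^2 .$$

We use the standard identity
$$\int|\operatorname{div}v|^2=\int\sum_{i,j}\partial_iv_j\,\overline{\partial_jv_i},\qquad v\in C_0^1(\mathbb R^n;\mathbb C^n). \tag{2}$$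
For $v\in C_0^\infty$ integrate by parts twice: $\int\partial_iv_i\,\overline{\partial_jv_j}=-\int\partial_j\partial_iv_i\,\overline{v_j}=\int\partial_jv_i\,\overline{\partial_iv_j}$. For $v\in C_0^1$ mollify. By Cauchy–Schwarz, (2) gives $\int|\operatorname{div}v|^2\le\int|\nabla v|^2$. Since $k>-1$ and $|\omega\cdot\nabla r|\le|\nabla r|$, we conclude $A\ge0$ and $B\ge0$. In particular $\Phi_\gamma(v)<0$ forces $B(v)>0$. Define
$$\Gamma_n^2=\Gamma_n(\nu)^2=\inf\{A(v)/B(v):\ v\in C_0^1(\mathbb R^n;\mathbb C^n),\ B(v)>0\},\qquad\Gamma_n\ge0 .$$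

**Example.** For $p=2$ we have $\gamma=0$ and $\Phi_0=A\ge0$. If $v=fe_1$ with real $f$, then $r=|f|$, $|\nabla v|^2=|\nabla r|^2=|\nabla f|^2$ and $(\operatorname{div}v)^2=(\omega\cdot\nabla r)^2=(\partial_1f)^2$ a.e., so $A(v)=B(v)$. A field of constant direction shows only $\Gamma_n\le1$; a useful test field must turn.

**Theorem A.** (i) For every $n\ge2$, every $\Omega$ and every $1<p<\infty$: $E$ is $L^p$-dissipative in $\Omega$ if and only if $|1-2/p|\le\Gamma_n$. Moreover $\Gamma_{n+1}\le\Gamma_n$.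

(ii) For every $n\ge3$ and every $\nu<\frac12$ or $\nu>1$: $\Gamma_n<\gamma_*$. Hence for every $p$ with $\Gamma_n<|1-2/p|\le\gamma_*$, condition $(\ast)$ holds but $E$ is not $L^p$-dissipative in any domain $\Omega\subset\mathbb R^n$. For $|1-2/p|$ close enough to $\gamma_*$ this is already detected by real-valued $u$.

So the answer is no for every $n\ge3$ and every admissible $\nu$: there is an interval of exponents satisfying $(\ast)$, even strictly, without dissipativity. Two complements are proved at the end.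

**Theorem B.** Let $n\ge2$. If for some $\mu_0\in(-1,1)$ with $\tau:=1+nk+(n-1)\mu_0>0$
$$(1-2/p)^2(\alpha+\beta s)(1+ks)\le1\quad\forall s\in[0,1],\qquad\alpha=\tfrac1{1-\mu_0^2},\quad\beta=\tfrac{\mu_0}{1-\mu_0^2}-\tfrac1{n(1-\mu_0)}+\tfrac1{n\tau},$$
then $E$ is $L^p$-dissipative. In particular each of the following suffices:
$$\text{(a)}\quad(1-2/p)^2\le1-k^2=\frac{4\nu(\nu-1)}{(1-2\nu)^2}\qquad(\nu>1\text{ or }\nu<0);$$
$$\text{(b)}\quad(1-2/p)^2\le\frac{1+nk}{(1+k)(1+(n-1)k)}=\frac{(1-2\nu)(n+1-2\nu)}{2(1-\nu)(n-2\nu)}\qquad(\nu<\tfrac12).$$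
For $\nu>1$, (a) is strictly weaker than the known sufficient condition $(1-2/p)^2\le1+k$. For $\nu<\frac12$, (b) is strictly weaker than the known sufficient condition $(1-2/p)^2\le1/(1+k)$.

**Theorem C.** If $n\ge4$, $L^p$-dissipativity implies $(1-2/p)^2\le\frac{9(1+k)}{4+k}=\frac{18(1-\nu)}{5-8\nu}$. This is stricter than $(\ast)$ for $-1<k<\frac{-16+2\sqrt{19}}9\approx-0.809$. Hence, as $\nu\to1^+$, for $n\ge4$,
$$2\le\liminf\frac{\Gamma_n^2}{1+k}\le\limsup\frac{\Gamma_n^2}{1+k}\le3,\qquad\text{whereas}\quad\frac{\gamma_*^2}{1+k}\to4 .$$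

The exact value of $\Gamma_n(\nu)$ for $n\ge3$ is not determined here.

## 3. From $E$ to the functional $\Phi_\gamma$: proof of Theorem A(i)

The form $\mathscr L$ is Hermitian, so $\operatorname{Re}\mathscr L(|u|^{p'-2}u,u)=\operatorname{Re}\mathscr L(u,|u|^{p'-2}u)$. Thus for $p<2$, $L^p$-dissipativity is the same as $L^{p'}$-dissipativity, and $(1-2/p)^2=(1-2/p')^2$. From now on $p\ge2$ and $\gamma\in[0,1)$.

**Step 1: a pointwise identity.** *This step removes the nonlinearity $|u|^{p-2}u$.* Where $v\neq0$ is $C^1$, let $u=|v|^{-\gamma}v$. Then $|u|=|v|^{1-\gamma}=|v|^{2/p}$, hence $|u|^{p-2}=|v|^{2\gamma}$ and $|u|^{p-2}u=|v|^\gamma v$. Differentiating,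
$$\partial_hu=|v|^{-\gamma}(\partial_hv-\gamma\,\omega\,\partial_hr),\qquad\partial_h(|u|^{p-2}u)=|v|^\gamma(\partial_hv+\gamma\,\omega\,\partial_hr),$$
$$\operatorname{div}u=|v|^{-\gamma}(\operatorname{div}v-\gamma\,\omega\cdot\nabla r),\qquad\operatorname{div}(|u|^{p-2}u)=|v|^\gamma(\operatorname{div}v+\gamma\,\omega\cdot\nabla r).$$
Since $\operatorname{Re}\langle a-b,a+b\rangle=|a|^2-|b|^2$ and $|\omega|=1$, the real part of the integrand of $\mathscr L(u,|u|^{p-2}u)$ is $F_\gamma(v,\nabla v)$.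

**Step 2: $E$ is $L^p$-dissipative in $\Omega$ if and only if $\Phi_\gamma(v)\ge0$ for all $v\in(C_0^1(\Omega))^n$.** *This step makes Step 1 global; the only difficulty is the zero set.*

If $\Phi_\gamma\ge0$ and $u\in(C_0^1(\Omega))^n$ is given, put $v=|u|^{(p-2)/2}u$. It is in $(C_0^1(\Omega))^n$ because $w\mapsto|w|^sw$ is $C^1$ for $s\ge0$. Where $u\ne0$ we have $|v|=|u|^{p/2}$, so $|v|^{-\gamma}v=|u|^{-(p-2)/2}|u|^{(p-2)/2}u=u$. Both integrands vanish a.e. on $\{u=0\}$, so $\operatorname{Re}\mathscr L(u,|u|^{p-2}u)=\Phi_\gamma(v)\ge0$.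

Conversely let $E$ be $L^p$-dissipative and $v$ be given. For $\delta>0$ let $g=(|v|^2+\delta^2)^{1/2}$ and $u_\delta=g^{-\gamma}v\in(C_0^1(\Omega))^n$. From $\partial_hg=\operatorname{Re}\langle\partial_hv,v\rangle/g$ we get $|\partial_hg|\le|\partial_hv|$, and since $|v|\le g$,
$$|\nabla u_\delta|\le(1+\gamma)g^{-\gamma}|\nabla v| .$$
Next, $|u_\delta|\le g^{1-\gamma}=g^{2/p}$, so $|u_\delta|^{p-2}\le g^{2\gamma}$ and
$$\big|\nabla(|u_\delta|^{p-2}u_\delta)\big|\le(p-1)|u_\delta|^{p-2}|\nabla u_\delta|\le Cg^{\gamma}|\nabla v| .$$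
Hence the integrands of $\mathscr L(u_\delta,|u_\delta|^{p-2}u_\delta)$ are dominated by $C|\nabla v|^2$, independently of $\delta$. On $\{v\ne0\}$ we have $g\to|v|$ and $\nabla g\to\nabla r$, so by Step 1 their real parts tend to $F_\gamma(v,\nabla v)$. On $\{v=0\}$ they vanish a.e. because $\nabla v=0$ a.e. there. By dominated convergence,
$$\Phi_\gamma(v)=\lim_{\delta\to0}\operatorname{Re}\mathscr L(u_\delta,|u_\delta|^{p-2}u_\delta)\ge0 .\tag{3}$$
If $v$ is real, so is $u_\delta$.

**Step 3: independence of $\Omega$.** *This step replaces $\Omega$ by $\mathbb R^n$.* For $v\in C_0^1(\mathbb R^n;\mathbb C^n)$, $x_0\in\Omega$ and small $\lambda>0$ the field $v((\cdot-x_0)/\lambda)$ is supported in $\Omega$, and $A$, $B$ are both multiplied by $\lambda^{n-2}$. So dissipativity in $\Omega$ is equivalent to $A(v)\ge\gamma^2B(v)$ for all $v\in C_0^1(\mathbb R^n;\mathbb C^n)$. As $A\ge0$, only fields with $B(v)>0$ matter, and the condition is $\gamma^2\le\Gamma_n^2$.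

**Step 4: monotonicity in $n$.** *This step lets us work in $\mathbb R^3$.* Let $w\in C_0^1(\mathbb R^n;\mathbb C^n)$, $0\le\zeta\in C_0^\infty(\mathbb R)$, $\zeta\not\equiv0$, and $v_\delta(x,z)=(\zeta(\delta z)w(x),0)$. The last component is zero, so $\operatorname{div}v_\delta=\zeta\operatorname{div}w$; also $|v_\delta|=\zeta|w|$ and $\omega\cdot\nabla|v_\delta|$ is $\zeta$ times the same quantity for $w$. The extra terms are $|\partial_zv_\delta|^2=(\partial_z|v_\delta|)^2=\delta^2\zeta'^2|w|^2$. Integrating in $z$,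
$$A(v_\delta)=\delta^{-1}A(w)\!\int\!\zeta^2+\delta\!\int\!\zeta'^2\!\int\!|w|^2,\qquad B(v_\delta)=\delta^{-1}B(w)\!\int\!\zeta^2+\delta\!\int\!\zeta'^2\!\int\!|w|^2 .$$
If $B(w)>0$, then $A(v_\delta)/B(v_\delta)\to A(w)/B(w)$ as $\delta\to0$; hence $\Gamma_{n+1}\le\Gamma_n$. If $\Phi_\gamma(w)<0$, then $\Phi_\gamma(v_\delta)<0$ for small $\delta$, and real $w$ give real $v_\delta$. This proves Theorem A(i). $\square$

**Lemma 1 (periodic test fields).** Let $V:\mathbb R^3\to\mathbb R^3$ be smooth, nowhere zero, and periodic with respect to a lattice. If $\langle F_\gamma(V,\nabla V)\rangle<0$, then $\Phi_\gamma(v)<0$ for some real $v\in C_0^\infty(\mathbb R^3;\mathbb R^3)$; consequently $\Gamma_3<\gamma$.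

**Proof.** Take $v_\delta=\zeta(\delta x)V(x)$ with $0\le\zeta\in C_0^\infty(\mathbb R^3)$, $\zeta\not\equiv0$. Where $\zeta(\delta x)>0$, the direction is $V/|V|$ and
$$\nabla v_\delta=\zeta\nabla V+\delta\,\nabla\zeta\otimes V,\qquad\nabla|v_\delta|=\zeta\nabla|V|+\delta|V|\nabla\zeta .$$
$F_\gamma$ is quadratic in these gradients, so with $f=F_\gamma(V,\nabla V)$ we get $F_\gamma(v_\delta,\nabla v_\delta)=\zeta(\delta x)^2f(x)+O(\delta)$ on a set of measure $O(\delta^{-3})$, and both sides vanish outside. The function $f$ is smooth and periodic since $V\ne0$, so by Fourier series $f=\langle f\rangle+\Delta\Psi$ with $\Psi$ smooth and periodic. Then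
$$\delta^3\int\zeta(\delta x)^2\Delta\Psi\,dx=-\delta^3\int\nabla[\zeta(\delta x)^2]\cdot\nabla\Psi\,dx=O(\delta),$$
because the gradient of $\zeta(\delta x)^2$ is $O(\delta)$. Hence $\delta^3\Phi_\gamma(v_\delta)\to\langle f\rangle\int\zeta^2<0$. Finally, $\Phi_\gamma(v)<0$ means $A(v)<\gamma^2B(v)$ with $B(v)>0$, so $\Gamma_3^2<\gamma^2$. $\square$

By Lemma 1 and $\Gamma_n\le\Gamma_3$ for $n\ge 3$, the inequality $\Gamma_n<\gamma_*$ follows from this:

**Proposition 1.** For every $k\in(-1,0)\cup(0,\infty)$ there is a real, smooth, periodic, nowhere vanishing $V:\mathbb R^3\to\mathbb R^3$ with $\langle F_{\gamma_*}(V,\nabla V)\rangle<0$.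

## 4. Completing squares at $\gamma=\gamma_*$: the plane, space, and round spheres

Let $V=r\omega$ be a real field in $\mathbb R^n$, considered at a point where $V\neq0$. Choose a (constant) orthonormal frame with first vector $\omega$ at the point, and put
$$x=\omega\cdot\nabla\log r,\quad y=(\nabla\log r)_{\perp\omega},\quad a=(\omega\cdot\nabla)\omega\perp\omega,\quad W=(\partial_i\omega_j)_{i,j\ge2}.$$
The matrix $G_{ij}=r^{-1}\partial_iV_j=\omega_j\,\partial_i\log r+\partial_i\omega_j$ has the entries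
$$G_{11}=x,\qquad G_{1j}=a_j,\qquad G_{j1}=y_j,\qquad G_{ij}=W_{ij}\qquad(i,j\ge2),$$
because $|\omega|=1$ gives $\partial_i\omega_1=0$ at the point. Therefore
$$r^{-2}F_\gamma=x^2+|a|^2+|y|^2+|W|^2+k(x+\operatorname{tr}W)^2-\gamma^2\big[(1+k)x^2+|y|^2\big].$$

A sensible first attempt is to use the freedom given by (2): the expression
$$r^{-2}\big[(\operatorname{div}V)^2-\partial_iV_j\,\partial_jV_i\big]=(\operatorname{tr}G)^2-\operatorname{tr}G^2=2x\operatorname{tr}W+(\operatorname{tr}W)^2-2a\cdot y-\operatorname{tr}W^2,$$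
times $r^2$, integrates to zero (for compactly supported fields by (2); for smooth periodic fields its mean is zero by the same integration by parts). Add $\mu$ times it, and write $r^2Q$ for the new integrand. At $\gamma=\gamma_*$ we have $1-\gamma_*^2=\mu^2$, so
$$Q=\mu^2\big[(1+k)x^2+|y|^2\big]+|a|^2-2\mu a\cdot y+|W|^2-\mu\operatorname{tr}W^2+2(k+\mu)x\operatorname{tr}W+(k+\mu)(\operatorname{tr}W)^2 .$$
Now $k+\mu=\frac{k(k+1)}{k+2}=-\mu(1+k)$ turns the terms in $x^2$ and $x\operatorname{tr}W$ into part of a square, and $(k+\mu)-(1+k)=-(1-\mu)$ is what is left of $(\operatorname{tr}W)^2$: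
$$Q=|a-\mu y|^2+(1+k)(\operatorname{tr}W-\mu x)^2+|W|^2-\mu\operatorname{tr}W^2-(1-\mu)(\operatorname{tr}W)^2 .\tag{4}$$

**The plane.** For $n=2$, $W$ is a number $w$, and the last three terms are $w^2(1-\mu-(1-\mu))=0$. So $Q$ is a sum of squares. For real $v\in C_0^1(\mathbb R^2;\mathbb R^2)$ this gives $\Phi_{\gamma_*}(v)=\int_{\{v\ne0\}}r^2Q\ge0$, and $\Phi_\gamma(v)\ge\Phi_{\gamma_*}(v)\ge 0$ for $\gamma\le\gamma_*$ because $B\ge0$. For real plane fields this proves sufficiency of $(\ast)$ in three lines.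

**Space.** For $n=3$ the same computation stops at the last three terms of (4). If the $2\times2$ matrix $W$ is symmetric, they equal
$$(1-\mu)\big(|W|^2-(\operatorname{tr}W)^2\big)=-2(1-\mu)\det W,\qquad 1-\mu=\frac{2(k+1)}{k+2}=(1+k)(1+\mu)>0 .\tag{5}$$
When $\omega$ is the unit normal of a family of surfaces, $W$ is their second fundamental form and $\det W$ their Gauss curvature. Positive curvature makes $Q$ smaller, and no square compensates it.

**Round spheres do not work.** One is tempted to take the most positively curved surfaces, $V=g(\rho)\mathbf n$ with $\rho=|x|$, $\mathbf n=x/\rho$. Then $a=y=0$, $W=\rho^{-1}I$, $x=g'/g$, and with $g=\rho^{2/\mu}$ the square in (4) vanishes and $Q=-2(1-\mu)\rho^{-2}<0$ at every point. But $g$ must be cut off. For real $g\in C_0^1((0,\infty))$ and $v=g\mathbf n$ we have $|\nabla v|^2=g'^2+2g^2/\rho^2$, $\operatorname{div}v=g'+2g/\rho$, and $4k\int\rho gg'\,d\rho=-2k\int g^2d\rho$. Hence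
$$A(v)=4\pi(1+k)\int(\rho^2g'^2+2g^2)\,d\rho,\qquad B(v)=4\pi(1+k)\int\rho^2g'^2\,d\rho,$$
and $A\ge B$: radial fields show nothing. The sign of $Q$ at points is not the issue. What is needed is a *mean* of curvature, with the weight $r^2$, that is positive and larger than the mean of the squares. In the periodic setting the unweighted mean of curvature is zero, as we shall see, so the weight must do the work.

## 5. The field $V=|\nabla S|^{1/\mu-1}\nabla S$

The purpose of this section is to make as many terms of (4) as possible vanish. Take $S=t+\sigma$ as in Section 1, $\omega=\nabla S/|\nabla S|$. We compute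
$$\nabla\log|\nabla S|=\frac{D^2S\,\omega}{|\nabla S|},\qquad\partial_i\omega_j=\frac{\partial_{ij}S}{|\nabla S|}-\frac{\partial_jS\,(D^2S\,\omega)_i}{|\nabla S|^2},\quad\text{i.e.}\quad(\partial_i\omega_j)=\frac{D^2S(I-\omega\otimes\omega)}{|\nabla S|}.$$
Thus $a=(\omega\cdot\nabla)\omega=(I-\omega\otimes\omega)D^2S\,\omega/|\nabla S|$ is the part of $\nabla\log|\nabla S|$ orthogonal to $\omega$. We want $a=\mu y$, so we choose $r$ with $\mu\log r=\log|\nabla S|$. This is the definition
$$V=|\nabla S|^{\frac1\mu-1}\nabla S,\qquad r=|\nabla S|^{1/\mu}.$$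
$V$ is real, smooth, periodic and nowhere zero. With this choice:

- $a=\mu y$;
- $W$ is the restriction of $D^2S/|\nabla S|$ to $\omega^\perp$; it is symmetric and $\det W=K$, the function of (1);
- $\mu x=\omega\cdot D^2S\,\omega/|\nabla S|$ and $\operatorname{tr}W=(\Delta S-\omega\cdot D^2S\,\omega)/|\nabla S|$, so $\operatorname{tr}W-\mu x=(\Delta S-2\,\omega\cdot D^2S\,\omega)/|\nabla S|$.

Insert this into (4) and (5), multiply by $r^2=|\nabla S|^q$ with $q=2/\mu$, and take means:
$$\langle F_{\gamma_*}(V,\nabla V)\rangle=(1+k)\Big[\big\langle|\nabla S|^{q-2}(\Delta S-2\,\omega\cdot D^2S\,\omega)^2\big\rangle-2(1+\mu)I(q)\Big],\qquad q=\frac2\mu .\tag{6}$$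
Everything is now a question about $S$: make the bracket negative.

## 6. $I(0)=0$ and $I(1)=0$

**Proposition 2.** For every $\sigma$ as in Section 1, $I(0)=0$ and $I(1)=0$.

**Step 1: $I(0)=0$.** *We write $K$ as a divergence.* Since $\omega_j\partial_i\omega_j=0$, in the adapted frame the first column of $(\partial_i\omega_j)$ is zero. Hence $\operatorname{div}\omega=\operatorname{tr}W$ and $\partial_i\omega_j\,\partial_j\omega_i=\operatorname{tr}W^2$, and
$$2K=(\operatorname{tr}W)^2-\operatorname{tr}W^2=(\operatorname{div}\omega)^2-\partial_i\omega_j\,\partial_j\omega_i=\operatorname{div}\big(\omega\operatorname{div}\omega-(\omega\cdot\nabla)\omega\big).$$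
For the last equality expand the right side: the two terms $\omega\cdot\nabla\operatorname{div}\omega$ cancel. The field in parentheses is smooth and periodic, so $\langle K\rangle=0$.

**Step 2: level surfaces as graphs.** *This prepares $I(1)$ by expressing $K$ through height functions.* Since $S_t\ge\frac12$, for each $x'$ the map $t\mapsto S(t,x')$ is an increasing diffeomorphism of $\mathbb R$. So $\{S=s\}$ is a graph $t=h_s(x')$ with $h_s(x')$ smooth in $(s,x')$. The relations $S(t+T,x')=S(t,x')+T$ and the $L\mathbb Z^2$-periodicity of $S$ in $x'$ give $h_{s+T}=h_s+T$ and that $h_s$ is $L\mathbb Z^2$-periodic. Differentiate $S(h_s(x'),x')=s$ once: $\nabla'S=-S_t\nabla h_s$, so $|\nabla S|=S_t\sqrt{1+|\nabla h_s|^2}$. Differentiate again (arguments $(h_s(x'),x')$ understood):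
$$\partial_{ij}S+\partial_ih_s\,\partial_jS_t+\partial_jh_s\,\partial_iS_t+\partial_ih_s\,\partial_jh_s\,S_{tt}+S_t\,\partial_{ij}h_s=0 .$$
With the tangent vectors $\tau_i=e_i+(\partial_ih_s)e_t$ this says $\tau_i^TD^2S\,\tau_j=-S_t\,\partial_{ij}h_s$. The determinant of a quadratic form on the plane $\omega^\perp$ in an orthonormal basis is $\det(\tau_i^TD^2S\,\tau_j)$ divided by the Gram determinant $\det(\tau_i\cdot\tau_j)=1+|\nabla h_s|^2$. Hence
$$K=\frac{S_t^2\det D^2h_s}{|\nabla S|^2(1+|\nabla h_s|^2)}=\frac{\det D^2h_s}{(1+|\nabla h_s|^2)^2}.$$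

**Step 3: $I(1)=0$.** *We change variables from $t$ to $s$ and find a divergence on each level.* For fixed $x'$ substitute $s=S(t,x')$, $dt=S_t^{-1}ds$. Since $|\nabla S|\,S_t^{-1}=\sqrt{1+|\nabla h_s|^2}$, the new integrand is $\det D^2h_s\,(1+|\nabla h_s|^2)^{-3/2}$, which is $T$-periodic in $s$ because $h_{s+T}=h_s+T$. The range $[S(0,x'),S(0,x')+T]$ of $s$ may therefore be replaced by $[0,T]$, and
$$\int_{\rm cell}|\nabla S|K\,dt\,dx'=\int_0^Tds\int_{[0,L]^2}\frac{\det D^2h_s}{(1+|\nabla h_s|^2)^{3/2}}\,dx' .$$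
On $\mathbb R^2$ let
$$Y(\xi)=\xi\,\frac{m(|\xi|)}{|\xi|^2},\qquad m(\rho)=1-(1+\rho^2)^{-1/2},\qquad\frac{m(\rho)}{\rho^2}=\frac1{\sqrt{1+\rho^2}\,\big(1+\sqrt{1+\rho^2}\big)} .$$
The last expression shows that $Y$ is smooth. Since $\xi/|\xi|^2$ is divergence free off $0$, $\operatorname{div}Y=m'(\rho)/\rho=(1+\rho^2)^{-3/2}$ with $\rho=|\xi|$. For $h=h_s$ the matrix $\operatorname{adj}D^2h$, with rows $(\partial_{22}h,-\partial_{12}h)$ and $(-\partial_{12}h,\partial_{11}h)$, is divergence free, and $D^2h\operatorname{adj}D^2h=(\det D^2h)I$. So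
$$\operatorname{div}\big(\operatorname{adj}(D^2h)\,Y(\nabla h)\big)=\sum_{i,j,l}(\operatorname{adj}D^2h)_{ij}\,(\partial_lY_j)(\nabla h)\,\partial_{li}h=\det D^2h\,(\operatorname{div}Y)(\nabla h).$$
The inner integrand is the divergence of a periodic field, so its integral vanishes for each $s$. $\square$

## 7. Small waves

Let $\sigma=\varepsilon\psi+\varepsilon^2\chi$ with fixed real trigonometric polynomials $\psi,\chi$, periodic with respect to $T\mathbb Z\times L\mathbb Z^2$, and $\varepsilon\ge0$ so small that $|\nabla\sigma|\le\frac12$. All quantities are smooth in $(\varepsilon,t,x')$ and periodic in $(t,x')$, so all $O(\cdot)$ below are uniform. Write $\Box=\partial_t^2-\Delta'$.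

**Step 1: the curvature term.** *We expand $I(q)$ to order $\varepsilon^4$ without computing $K$ beyond its leading order.* Let $\ell=\log|\nabla S|$. From $|\nabla S|^2=(1+\sigma_t)^2+|\nabla'\sigma|^2$ we get $\ell=\varepsilon\psi_t+O(\varepsilon^2)$. In (1), $\operatorname{adj}(D^2\sigma)$ is quadratic in $\sigma$ and $\omega=e_t+O(\varepsilon)$, so $K=\varepsilon^2\det D'^2\psi+O(\varepsilon^3)$. For fixed $q$, $|\nabla S|^q=e^{q\ell}=1+q\ell+\frac{q^2}2\ell^2+O(\varepsilon^3)$. Since $K=O(\varepsilon^2)$ and $\langle K\rangle=I(0)=0$,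
$$I(q)=q\langle\ell K\rangle+\tfrac{q^2}2\langle\ell^2K\rangle+O(\varepsilon^5).$$
The term $\langle\ell K\rangle$ would require second-order corrections of both factors. The identity $I(1)=0$ supplies it: for $q=1$ we read off $\langle\ell K\rangle=-\frac12\langle\ell^2K\rangle+O(\varepsilon^5)$. Therefore
$$I(q)=\frac{q(q-1)}2\,\varepsilon^4\,\langle\psi_t^2\det D'^2\psi\rangle+O(\varepsilon^5).\tag{7}$$

**Step 2: the square term.** *We need $\Delta S-2\,\omega\cdot D^2S\,\omega$ to order $\varepsilon^2$.* Write $\omega=(\omega_t,\omega')$. Then $\omega'=\varepsilon\nabla'\psi+O(\varepsilon^2)$ and $\omega_t^2=1-|\omega'|^2=1+O(\varepsilon^2)$, so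
$$\omega\cdot D^2S\,\omega=\omega_t^2\sigma_{tt}+2\omega_t\,\omega'\cdot\nabla'\sigma_t+\omega'\cdot D'^2\sigma\,\omega'=\sigma_{tt}+\varepsilon^2\,\partial_t|\nabla'\psi|^2+O(\varepsilon^3),$$
because $2\nabla'\psi\cdot\nabla'\psi_t=\partial_t|\nabla'\psi|^2$. With $\Delta S=\sigma_{tt}+\Delta'\sigma$ this gives
$$\Delta S-2\,\omega\cdot D^2S\,\omega=-\varepsilon\Box\psi-\varepsilon^2\big(\Box\chi+2\,\partial_t|\nabla'\psi|^2\big)+O(\varepsilon^3).\tag{8}$$

The strategy is now forced. The curvature gain (7) is of order $\varepsilon^4$, while the square term is $\varepsilon^2\langle(\Box\psi)^2\rangle+O(\varepsilon^3)$. So $\psi$ must solve the wave equation $\Box\psi=0$. Then both terms of (6) are of order $\varepsilon^4$, and $\chi$ is at our disposal to make the square small.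

## 8. Two crossing waves: the cases they settle and the cases they miss

Try the simplest wave with curvature, with $T=L=2\pi$:
$$\psi=\cos t\,(\cos x_1+\cos x_2),\qquad\Box\psi=0 .$$
Here $\psi_t^2\det D'^2\psi=\sin^2t\cos^2t\,(\cos x_1+\cos x_2)^2\cos x_1\cos x_2$ has mean $\frac18\cdot2\cdot\frac14=\frac1{16}$, so $I(q)=\frac{q(q-1)}{32}\varepsilon^4+O(\varepsilon^5)$. Further,
$$2\,\partial_t|\nabla'\psi|^2=-2\sin2t\,(\sin^2x_1+\sin^2x_2)=-2\sin2t+\sin2t\,(\cos2x_1+\cos2x_2).$$
With $\chi=-\frac12\sin2t$ we have $\Box\chi=2\sin2t$, and the first part disappears. The rest has mean square $\frac12(\frac12+\frac12)=\frac12$. No $\chi$ removes any of it: $\Box(\sin2t\cos2x_i)=0$, so $\langle\Box\chi\,\sin2t\cos2x_i\rangle=\langle\chi\,\Box(\sin2t\cos2x_i)\rangle=0$ for every periodic $\chi$, and $\Box\chi$ is orthogonal to these modes.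

To finish we need one constant. With $q=2/\mu$, $1+\mu=\frac2{k+2}$ and $2-\mu=\frac{3k+4}{k+2}$,
$$(1+\mu)\,q(q-1)=\frac{2(1+\mu)(2-\mu)}{\mu^2}=\frac{4(3k+4)}{k^2}>0 .\tag{9}$$
So (6) gives
$$\langle F_{\gamma_*}(V,\nabla V)\rangle=(1+k)\,\varepsilon^4\Big[\frac12-\frac{3k+4}{4k^2}\Big]+O(\varepsilon^5).$$
For $\nu=0$, $k=1$, the bracket is $\frac12-\frac74=-\frac54$, and Proposition 1 is proved in this case. In general the bracket is negative exactly when $2k^2<3k+4$, that is, for $\frac{3-\sqrt{41}}4<k<\frac{3+\sqrt{41}}4$. For $\nu=\frac38$, $k=4$, it is $\frac12-\frac14=\frac14>0$: here two waves are not enough, because the resonant modes $\sin2t\cos2x_i$ cost more than the curvature gains.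

The repair is to use many directions. Each direction $\xi$ contributes one resonant mode $\sin2t\cos(2\xi\cdot x')$, so the cost grows linearly with the number of directions. The curvature gain comes from *pairs* of directions, so it grows quadratically.

## 9. Many directions: proof of Proposition 1

**Step 1: choice of $\psi$.** *We want many pairwise non-parallel unit frequencies, periodic with respect to a common lattice, for which sums over pairs are computable.* Fix $M\in\mathbb N$. Let $\xi_1,\dots,\xi_M\in\mathbb R^2$ be distinct unit vectors with rational coordinates and angles in $(0,\pi/4)$; for instance $\big(\frac{1-s^2}{1+s^2},\frac{2s}{1+s^2}\big)$, whose angle is $2\arctan s$, with distinct rational $s\in(0,\tan\frac\pi8)$. Let $\xi_{M+j}=\xi_j^\perp$ (rotation by $\pi/2$) and $N=2M$. The $N$ angles are distinct and lie in $(0,\frac\pi4)\cup(\frac\pi2,\frac{3\pi}4)$, so the vectors are pairwise non-parallel. Put $\theta_j=\xi_j\cdot x'$,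
$$f=\sum_{j=1}^N\cos\theta_j,\qquad\psi=\cos t\,f(x').$$
Then $\Delta'f=-f$, so $\Box\psi=-\cos t\,f-\cos t\,\Delta'f=0$. The function $\psi$ is $2\pi$-periodic in $t$ and $L\mathbb Z^2$-periodic in $x'$, with $L=2\pi\times$(a common denominator of the coordinates of the $\xi_j$). For $\eta$ an integer combination of the $\xi_j$, the mean of $e^{i\eta\cdot x'}$ is $0$ unless $\eta=0$.

**Step 2: the mean in (7).** *This computes the curvature gain.* We have $\langle\psi_t^2\det D'^2\psi\rangle=\langle\sin^2t\cos^2t\rangle\langle f^2\det D'^2f\rangle=\frac18\langle f^2\det D'^2f\rangle$. As $D'^2f=-\sum_j\cos\theta_j\,\xi_j\xi_j^T$, the Cauchy–Binet formula gives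
$$\det D'^2f=\sum_{j<l}s_{jl}^2\cos\theta_j\cos\theta_l,\qquad s_{jl}=\xi_j\times\xi_l .$$
Expanding $f^2$, we need the means $\langle\cos\theta_i\cos\theta_m\cos\theta_j\cos\theta_l\rangle$ with $j\ne l$. Such a mean can be nonzero only if $\pm\xi_i\pm\xi_m\pm\xi_j\pm\xi_l=0$ for some signs.

Four unit vectors $b_1,\dots,b_4$ in $\mathbb R^2$ with zero sum split into two opposite pairs. Indeed, if $b_1+b_2=0$ then $b_3+b_4=0$. Otherwise $z=b_1+b_2=(-b_3)+(-b_4)\neq0$, and a nonzero $z$ is a sum of two unit vectors in at most one way up to order: the summands lie on the intersection of the unit circles around $0$ and $z$, which has at most two points, interchanged by $b\mapsto z-b$. So $\{b_1,b_2\}=\{-b_3,-b_4\}$.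

As the $\xi$'s are pairwise non-parallel and $j\ne l$, the vectors $\pm\xi_j$ and $\pm\xi_l$ are not opposite. So each of them is opposite to one of $\pm\xi_i,\pm\xi_m$, and $\{i,m\}=\{j,l\}$. In that case the mean is
$$\langle\cos^2\theta_j\cos^2\theta_l\rangle=\tfrac14\big\langle(1+\cos2\theta_j)(1+\cos2\theta_l)\big\rangle=\tfrac14 .$$
There are two ordered pairs $(i,m)$ for each $j<l$, so $\langle f^2\det D'^2f\rangle=\sum_{j<l}s_{jl}^2\cdot2\cdot\frac14=\frac12\sum_{j<l}s_{jl}^2$.

For a unit vector $\eta$ we have $(\eta\times\xi_i)^2+(\eta\times\xi_i^\perp)^2=1$. Hence $\sum_ls_{jl}^2=M$ for each $j$, $\sum_{j,l}s_{jl}^2=NM=2M^2$, and $\sum_{j<l}s_{jl}^2=M^2$. Altogether $\langle\psi_t^2\det D'^2\psi\rangle=\frac{M^2}{16}$ and, by (7),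
$$I(q)=\frac{q(q-1)}{32}\,M^2\varepsilon^4+O(\varepsilon^5).\tag{10}$$

**Step 3: choice of $\chi$.** *This removes everything from the square term except the resonant modes.* We have $2\,\partial_t|\nabla'\psi|^2=-2\sin2t\,|\nabla'f|^2$, and from $\nabla'f=-\sum_j\sin\theta_j\,\xi_j$,
$$|\nabla'f|^2=\frac N2-\frac12\sum_j\cos2\theta_j+\sum_{j<l}c_{jl}\,[\cos(\theta_j-\theta_l)-\cos(\theta_j+\theta_l)],\qquad c_{jl}=\xi_j\cdot\xi_l .$$
Now $\Box(\sin2t\cos\eta\cdot x')=(|\eta|^2-4)\sin2t\cos\eta\cdot x'$. For $\eta=0$ the factor is $-4$. For $\eta=\xi_j\pm\xi_l$ with $j\ne l$ it is $2\pm2c_{jl}-4=-2(1\mp c_{jl})$, which is nonzero because $|c_{jl}|<1$ by non-parallelism. So the trigonometric polynomial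
$$\chi=\sin2t\,\Big\{-\frac N4+\sum_{j<l}c_{jl}\Big[\frac{\cos(\theta_j+\theta_l)}{1-c_{jl}}-\frac{\cos(\theta_j-\theta_l)}{1+c_{jl}}\Big]\Big\}$$
is periodic with respect to the same lattice and satisfies
$$\Box\chi=\sin2t\,\Big\{N+2\sum_{j<l}c_{jl}\,[\cos(\theta_j-\theta_l)-\cos(\theta_j+\theta_l)]\Big\}.$$
Adding the two expressions,
$$\Box\chi+2\,\partial_t|\nabla'\psi|^2=\sin2t\sum_{j=1}^N\cos2\theta_j .$$
The functions $\cos2\theta_j$ are mutually orthogonal, so the mean square of the right side is $\frac12\cdot\frac N2=\frac M2$. By (8), with $\Box\psi=0$ and $|\nabla S|^{q-2}=1+O(\varepsilon)$, the first mean in (6) equals $\frac M2\varepsilon^4+O(\varepsilon^5)$.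

**Step 4: the sign.** *We compare cost and gain.* Insert Step 3, (10) and (9) into (6):
$$\langle F_{\gamma_*}(V,\nabla V)\rangle=(1+k)\,\varepsilon^4\Big[\frac M2-\frac{(1+\mu)q(q-1)}{16}M^2\Big]+O(\varepsilon^5)=(1+k)\,\varepsilon^4\Big[\frac M2-\frac{3k+4}{4k^2}M^2\Big]+O(\varepsilon^5).$$
Choose first $M>\frac{2k^2}{3k+4}$, so that the bracket is negative, and then $\varepsilon>0$ small. The mean is negative, and $V$ is real, smooth, periodic and nowhere zero. This proves Proposition 1. $\square$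

**Proof of Theorem A(ii).** By Proposition 1, Lemma 1 and Theorem A(i), $\Gamma_n\le\Gamma_3<\gamma_*$ for all $n\ge3$. Since $\gamma_*<1$, there are exponents $p\in(1,\infty)$ with $\Gamma_n<|1-2/p|\le\gamma_*$. For these, $(\ast)$ holds (strictly if $|1-2/p|<\gamma_*$), but by Theorem A(i) $E$ is not $L^p$-dissipative in any $\Omega\subset\mathbb R^n$.

For the statement on real fields, let $v\in C_0^\infty(\mathbb R^3;\mathbb R^3)$ be the real field from Lemma 1 with $\Phi_{\gamma_*}(v)<0$. Since $\Phi_\gamma(v)=A(v)-\gamma^2B(v)$ is continuous in $\gamma$, also $\Phi_\gamma(v)<0$ for $\gamma\le\gamma_*$ close to $\gamma_*$. Step 4 of Section 3 extends $v$ to a real field on $\mathbb R^n$, Step 3 scales it into $\Omega$, and by (3) the real functions $u_\delta$ satisfy $\operatorname{Re}\mathscr L(u_\delta,|u_\delta|^{p-2}u_\delta)<0$ for small $\delta$, where $p\ge2$, $\gamma=1-2/p$. For $p<2$ apply this to $p'$. $\square$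

## 10. A quadratic form on gradients: proof of Theorem B

Here we look for a lower bound of $\Gamma_n$, for complex fields. Let $v\in C_0^1(\mathbb R^n;\mathbb C^n)$.

**Step 1: a diagonal form.** *We use (2) to choose a good integrand for $A$.* For complex $n\times n$ matrices put
$$P(G)=|G|^2+k|\operatorname{tr}G|^2+\mu_0\Big(|\operatorname{tr}G|^2-\sum_{i,j}G_{ij}\overline{G_{ji}}\Big).$$
The last sum is real, since conjugation interchanges $i$ and $j$. By (2), $A(v)=\int P(\nabla v)$. With respect to $\langle G,H\rangle=\sum G_{ij}\overline{H_{ij}}$ the space splits orthogonally into symmetric trace-free matrices, antisymmetric matrices, and multiples of $I$. The form $P$ is given by the self-adjoint map $G\mapsto G+k(\operatorname{tr}G)I+\mu_0((\operatorname{tr}G)I-G^T)$, which acts on these spaces as multiplication by $1-\mu_0$, $1+\mu_0$ and $1+nk+\mu_0(n-1)=\tau$. All three are positive. Let $P^{-1}$ be the form with the inverse eigenvalues.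

**Step 2: Cauchy–Schwarz.** *We bound the gradient of the modulus by $P$.* Where $v\neq0$ put $G_{ij}=\partial_iv_j/|v|$ and $\xi=\nabla|v|/|v|$, so $\xi_i=\operatorname{Re}\sum_jG_{ij}\overline{\omega_j}$. For $\lambda\in\mathbb R^n$,
$$(\lambda\cdot\xi)^2=\big(\operatorname{Re}\langle G,\lambda\otimes\omega\rangle\big)^2\le P(G)\,P^{-1}(\lambda\otimes\omega).$$
The symmetric trace-free, antisymmetric and trace parts of $\lambda\otimes\omega$ have squared norms
$$\tfrac12(|\lambda|^2+|\lambda\cdot\omega|^2)-\tfrac1n|\lambda\cdot\omega|^2,\qquad\tfrac12(|\lambda|^2-|\lambda\cdot\omega|^2),\qquad\tfrac1n|\lambda\cdot\omega|^2 ,$$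
where $\lambda\cdot\omega=\sum_j\lambda_j\omega_j$. Divide by the eigenvalues and collect: the coefficient of $|\lambda|^2$ is $\frac12\big(\frac1{1-\mu_0}+\frac1{1+\mu_0}\big)=\alpha$, and that of $|\lambda\cdot\omega|^2$ is $\frac12\big(\frac1{1-\mu_0}-\frac1{1+\mu_0}\big)-\frac1{n(1-\mu_0)}+\frac1{n\tau}=\beta$. So
$$P^{-1}(\lambda\otimes\omega)=\lambda^T(\alpha I+\beta\Sigma)\lambda,\qquad\Sigma=\operatorname{Re}\omega\,(\operatorname{Re}\omega)^T+\operatorname{Im}\omega\,(\operatorname{Im}\omega)^T .$$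
Here $\Sigma\ge0$ and $\operatorname{tr}\Sigma=|\omega|^2=1$, so its eigenvalues lie in $[0,1]$; as $k>-1$, $I+k\Sigma>0$.

**Step 3: choice of $\lambda$.** *We pick $\lambda$ so that the quantity in $B$ appears.* For $\gamma=0$ there is nothing to prove, so let $\gamma\ne0$. Take $\lambda=(I+k\Sigma)\xi$. The matrices are functions of $\Sigma$ and commute; the hypothesis says $(\alpha+\beta s)(1+ks)\le\gamma^{-2}$ on $[0,1]$, and we may multiply by $1+ks>0$. Hence
$$\big(\xi^T(I+k\Sigma)\xi\big)^2\le P(G)\,\xi^T(I+k\Sigma)(\alpha I+\beta\Sigma)(I+k\Sigma)\xi\le\gamma^{-2}P(G)\,\xi^T(I+k\Sigma)\xi .$$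
If $\xi\ne0$, divide; if $\xi=0$, use $P(G)\ge0$. In both cases
$$P(G)\ge\gamma^2\,\xi^T(I+k\Sigma)\xi=\gamma^2\big(|\xi|^2+k|\omega\cdot\xi|^2\big).$$
Multiply by $|v|^2$ and integrate over $\{v\ne0\}$ (on $\{v=0\}$ all gradients vanish a.e.): $\Phi_\gamma(v)\ge0$. Theorem A(i) applies.

**Step 4: the cases (a) and (b).** *We evaluate the criterion for two values of $\mu_0$.*

(a) Let $|k|<1$, i.e. $\nu>1$ or $\nu<0$, and $\mu_0=-k$. Then $\tau=1+nk-(n-1)k=1+k>0$, $\alpha=\frac1{1-k^2}$, and the last two terms of $\beta$ cancel, so $\beta=\frac{-k}{1-k^2}$. Hence $(\alpha+\beta s)(1+ks)=\frac{1-k^2s^2}{1-k^2}\le\frac1{1-k^2}$, and $\gamma^2\le1-k^2$ suffices. For $k\in(-1,0)$ the known condition is $\gamma^2\le\frac{2(1-\nu)}{1-2\nu}=1+k$, and $1-k^2=(1+k)(1-k)>1+k$.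

(b) Let $k>0$ and $\mu_0=0$. Then $\tau=1+nk$, $\alpha=1$, $\beta=-\frac1n+\frac1{n(1+nk)}=-\frac k{1+nk}$. The quadratic $(1+\beta s)(1+ks)$ is concave, with derivative at $s=1$
$$\beta+k+2\beta k=k-\frac{k(1+2k)}{1+nk}=\frac{k^2(n-2)}{1+nk}\ge0 .$$
So it is non-decreasing on $[0,1]$ and its maximum is $(1+\beta)(1+k)=\frac{(1+(n-1)k)(1+k)}{1+nk}$. This gives (b). The known condition is $\gamma^2\le\frac{1-2\nu}{2(1-\nu)}=\frac1{1+k}$, and the bound in (b) exceeds it since $1+nk>1+(n-1)k$. The expressions in $\nu$ follow from $k=1/(1-2\nu)$. $\square$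

## 11. The gradient of $x_1/|x|$ in $\mathbb R^4$: proof of Theorem C

As $\Gamma_n\le\Gamma_4$ for $n\ge4$, it suffices to find good test fields in $\mathbb R^4$. Put $\rho=|x|$, $\mathbf n=x/\rho$, $\phi=x_1/\rho$, and $w=e_1-\phi\,\mathbf n$, so that $w\perp\mathbf n$ and $|w|^2=1-\phi^2$.

**Step 1: the homogeneous field $\nabla\phi$.** *We compute $F_\gamma$ for it.* From $\partial_i\mathbf n_j=\rho^{-1}(\delta_{ij}-\mathbf n_i\mathbf n_j)$ we get $\nabla\phi=\rho^{-1}w$ and
$$D^2\phi=-\rho^{-2}\big[\mathbf n\otimes w+w\otimes\mathbf n+\phi\,(I-\mathbf n\otimes\mathbf n)\big].$$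
The three matrices are mutually orthogonal because $w\perp\mathbf n$, and $|I-\mathbf n\otimes\mathbf n|^2=3$, so
$$|D^2\phi|^2=\rho^{-4}(2|w|^2+3\phi^2)=\rho^{-4}\big(2(1-\phi^2)+3\phi^2\big),\qquad(\Delta\phi)^2=9\rho^{-4}\phi^2 .$$
Off the $x_1$-axis (a null set) let $\omega=w/|w|$ and $r=|\nabla\phi|$. Then $\nabla r=D^2\phi\,\omega=-\rho^{-2}(|w|\,\mathbf n+\phi\,\omega)$, so
$$|\nabla r|^2=\rho^{-4}(|w|^2+\phi^2)=\rho^{-4},\qquad(\omega\cdot\nabla r)^2=\rho^{-4}\phi^2 .$$
The mean of $\phi^2$ over the unit sphere $S^3$ is $\frac14$. Hence the spherical mean of $\rho^4F_\gamma(\nabla\phi,D^2\phi)$ is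
$$\tfrac94+\tfrac94k-\gamma^2\big(1+\tfrac k4\big).$$

**Step 2: logarithmic cutoff.** *The integrand is homogeneous of degree $-4$ in $\mathbb R^4$, so a cutoff in $\log\rho$ costs little.* Let $L>0$, $0\le\eta\in C_0^\infty(\mathbb R)$, $\eta\not\equiv0$, and $v=\eta(L^{-1}\log\rho)\nabla\phi\in C_0^\infty(\mathbb R^4\setminus\{0\})$. Then
$$\nabla v=\eta D^2\phi+L^{-1}\eta'\rho^{-1}\,\mathbf n\otimes\nabla\phi,$$
and, off the axis, where $\eta>0$, $\nabla|v|=\eta\nabla r+L^{-1}\eta'\rho^{-1}r\,\mathbf n$. All of $D^2\phi$, $\rho^{-1}\nabla\phi$, $\nabla r$, $\rho^{-1}r$ are $O(\rho^{-2})$, so $F_\gamma(v,\nabla v)=\eta^2F_\gamma(\nabla\phi,D^2\phi)+O(L^{-1}\rho^{-4})$ a.e. on $\operatorname{supp}v$. Since $\int_{\operatorname{supp}v}\rho^{-4}dx=|S^3|\int d(\log\rho)=O(L)$, the error contributes $O(1)$, and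
$$\Phi_\gamma(v)=|S^3|\,L\int_{\mathbb R}\eta^2\;\Big[\tfrac94+\tfrac94k-\gamma^2\big(1+\tfrac k4\big)\Big]+O(1),\qquad L\to\infty .$$
If $E$ is $L^p$-dissipative in a domain of $\mathbb R^n$, $n\ge4$, then $|\gamma|\le\Gamma_n\le\Gamma_4$, so $\Phi_\gamma\ge0$ on $C_0^1(\mathbb R^4;\mathbb C^4)$. Thus the bracket is nonnegative:
$$\gamma^2\le\frac{9(1+k)}{4+k}=\frac{18(1-\nu)}{5-8\nu},$$
using $1+k=\frac{2(1-\nu)}{1-2\nu}$ and $4+k=\frac{5-8\nu}{1-2\nu}$. Reading the same expansion separately for $A(v)$ and $B(v)$ gives $A(v)/B(v)\to\frac{9(1+k)}{4+k}$, hence $\Gamma_n^2\le\frac{9(1+k)}{4+k}$ for $n\ge4$.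

**Step 3: comparison with $(\ast)$ and the limit $\nu\to1^+$.** *We compare the bound with $\gamma_*^2=\frac{4(1+k)}{(k+2)^2}$.* It is smaller if and only if $9(k+2)^2<4(4+k)$, i.e. $9k^2+32k+20<0$. The roots are $\frac{-16\pm2\sqrt{19}}9$, and the smaller one is less than $-1$. So on $(-1,0)\cup(0,\infty)$ the condition reads $-1<k<\frac{-16+2\sqrt{19}}9\approx-0.809$.

As $\nu\to1^+$ we have $k\to-1^+$. By Theorem B(a) applied to the exponent with $1-2/p=\sqrt{1-k^2}<1$, together with Theorem A(i), $\Gamma_n^2\ge1-k^2$, so $\Gamma_n^2/(1+k)\ge1-k\to2$. By Step 2, for $n\ge4$, $\Gamma_n^2/(1+k)\le\frac9{4+k}\to3$. Finally $\gamma_*^2/(1+k)=\frac4{(k+2)^2}\to4$. $\square$
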